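\title{The Sharp Constant $\sqrt2$ for Approximation by Polynomial Gradients on Non-Obtuse Triangles}

\begin{abstract}
On a triangle $T$, the gradient of a function $f\in H^1(T)$ can be approximated in $L^2$ by all polynomial vector fields of degree at most $p$, or only by those that are gradients. Let $C_p(T)$ be the largest possible ratio of the second error to the first. We prove the conjecture of Carstensen, Gr\"a{\ss}le and Tran that $C_p(T)\le\sqrt2$ for all $p$ when $T$ has no obtuse angle, and we show that the inequality is strict. For every triangle $\liminf_{p\to\infty}C_p(T)\ge\sqrt2$, so the constant cannot be improved uniformly in $p$. The upper bound rests on a dual extension problem that is block tridiagonal in the polynomial degree; the lower bound uses explicit complex-valued bubble functions.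
\end{abstract}

\section{The problem and the results}

Let $T\subset\mathbb R^2$ be a nondegenerate triangle and $p\in\mathbb N_0$. Write $P_m$ for the polynomials of total degree at most $m$ on $T$, $(\cdot,\cdot)$ and $\|\cdot\|$ for the inner product and norm of scalar or vector-valued $L^2(T)$, and $\Pi_p$ for the $L^2$-orthogonal projection onto $P_p^2$, the polynomial vector fields of degree at most $p$. The Galerkin (or Ritz) projection $G\colon H^1(T)\to P_{p+1}$ is defined by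
\[
(\nabla(f-Gf),\nabla v)=0\quad\text{for all }v\in P_{p+1},\qquad \int_T(f-Gf)\,dx=0 .
\]
Let $C_p(T)$ be the smallest constant such that
\begin{equation}\label{eq:def}
\|\nabla(f-Gf)\|\le C_p(T)\,\|(1-\Pi_p)\nabla f\|\qquad\text{for all }f\in H^1(T).
\end{equation}

Both sides of \eqref{eq:def} are best-approximation errors for the same field $\nabla f$. On the right one approximates from $P_p^2$; on the left one approximates from the subspace $\nabla P_{p+1}\subset P_p^2$, because $\nabla Gf$ is the orthogonal projection of $\nabla f$ onto it. So $C_p(T)\ge1$, and $C_p(T)$ is the price of insisting that the approximation of a gradient be a gradient. It is unchanged by rigid motions and scalings of $T$, and it is finite (Proposition~\ref{prop:dual} contains a proof). On an interval every polynomial is a derivative, and the analogous constant is $1$. On a triangle the same happens for $p=0$: constant fields are gradients of affine functions, so $C_0(T)=1$. For $p\ge1$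 the codimension of $\nabla P_{p+1}$ in $P_p^2$ is $p(p+1)/2$, and it is not evident that $C_p(T)$ stays bounded as $p$ grows.

Carstensen, Gr\"a{\ss}le and Tran \cite{CGT} conjectured that this constant, $C_{\mathrm{st},2}$, satisfies $C_p(T)\le\sqrt2$ for every $p\in\mathbb N_0$ if the largest interior angle of $T$ is at most $\pi/2$. We call such triangles \emph{non-obtuse}. The conjecture is true, with strict inequality, and $\sqrt2$ is optimal.

\begin{theorem}\label{thm:upper}
If all interior angles of $T$ are at most $\pi/2$, then $C_p(T)<\sqrt2$ for every $p\in\mathbb N_0$.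
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every triangle $T$, $\liminf_{p\to\infty}C_p(T)\ge\sqrt2$. Hence, for every non-obtuse $T$,
\[
\lim_{p\to\infty}C_p(T)=\sup_pC_p(T)=\sqrt2 ,
\]
and the supremum is not attained.
\end{theorem}

\begin{proposition}\label{prop:p1}
For every triangle $T$, $C_1(T)\le\sqrt{5/3}$, with equality for the equilateral triangle.
\end{proposition}

We do not settle whether the bound $\sqrt2$ holds for obtuse triangles and $p\ge2$.

The number $2$ arises as follows. By duality (Section~\ref{sec:dual}), $C_p(T)^2$ is the cost of an extension problem: a field $q$ of degree at most $p$ is to be completed, by terms orthogonal to $P_p^2$, to the gradient of a function that vanishes on $\partial T$, and the energy of the completed field is compared with $\|q\|^2$. Sorted by degree, this problem is a chain in which each unknown interacts only with its two neighbors (Section~\ref{sec:chain}). The degree $p$ cuts the chain into a head and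 a tail, and $C_p(T)^2$ equals $1$ plus the largest ratio of tail energy to head energy. For large degree the links of the chain become left--right symmetric, which suggests the ratio $1$ and the value $2$. Section~\ref{sec:upper} reduces the inequality ``tail $<$ head'' to an inequality about one link, and Section~\ref{sec:key} proves that inequality; this is the only place where the angles matter. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp} and uses only Sections~\ref{sec:prelim} and~\ref{sec:dual}.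

\section{Notation and standard facts}\label{sec:prelim}

Put $P_m=\{0\}$ for $m<0$. Let $Q_m=P_m\ominus P_{m-1}$ be the $L^2$-orthogonal complement of $P_{m-1}$ in $P_m$, and $\pi_m$ the orthogonal projection onto $Q_m$ or $Q_m^2$. Let $J(a_1,a_2)=(-a_2,a_1)$ be the rotation by $\pi/2$; it is orthogonal, $J^2=-I$, and it commutes with $\Pi_p$ and $\pi_m$.

The vertices $v_1,v_2,v_3$ are numbered counterclockwise, $\lambda_1,\lambda_2,\lambda_3$ are the barycentric coordinates, and $b=\lambda_1\lambda_2\lambda_3$ is the cubic bubble, positive in $T$ and zero on $\partial T$. The letters $(i,j,k)$ denote a cyclic permutation of $(1,2,3)$. The edge $E_k$ runs from $v_i$ to $v_j$; its edge vector is $t_k=v_j-v_i$, so $t_1+t_2+t_3=0$. It is parametrized by $v_i+st_k$, $s\in[0,1]$, and $\int_{E_k}\cdot\,ds$ refers to this parameter. On $E_k$ we have $\lambda_i=1-s$, $\lambda_j=s$, $\lambda_k=0$. With $\omega_k$ the angle at $v_k$, put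
\[
w_k=-\frac{t_i\cdot t_j}{4|T|^2}=\frac{\cot\omega_k}{2|T|} .
\]
The triangle is non-obtuse if and only if $w_1,w_2,w_3\ge0$.

The next lemma recovers the length of a vector from its three tangential components. It lets us transfer information from the edges, where only tangential derivatives are known, to full gradients.

\begin{lemma}\label{lem:cot}
For every triangle, $\sum_kw_kt_kt_k^{\top}=I$. In particular $|q|^2=\sum_kw_k(t_k\cdot q)^2$ for $q\in\mathbb R^2$, and
\begin{equation}\label{eq:gradlambda}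
\nabla\lambda_i=w_jt_j-w_kt_k,\qquad \nabla\lambda_i\cdot\nabla\lambda_j=-w_k .
\end{equation}
\end{lemma}

\begin{proof}
Let $\sigma=t_j\cdot Jt_i$. Then $\sigma^2=4|T|^2$, $t_k\cdot Jt_i=-\sigma$ and $t_k\cdot Jt_j=-t_i\cdot Jt_j=\sigma$. The bilinear form $M=\sum_lw_lt_lt_l^\top$ satisfies
\[
M(Jt_i,Jt_i)=(w_j+w_k)\sigma^2=-t_i\cdot(t_k+t_j)=|t_i|^2,\qquad M(Jt_i,Jt_j)=-w_k\sigma^2=t_i\cdot t_j
\]
for every cyclic $(i,j,k)$. The Euclidean form has the same values, and $Jt_i,Jt_j$ span $\mathbb R^2$. For \eqref{eq:gradlambda} apply $M=I$ to $\nabla\lambda_i$, using $t_j\cdot\nabla\lambda_i=1$, $t_k\cdot\nabla\lambda_i=-1$, $t_i\cdot\nabla\lambda_i=0$; then multiply by $\nabla\lambda_j$, using $t_j\cdot\nabla\lambda_j=0$, $t_k\cdot\nabla\lambda_j=1$.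
\end{proof}

We use three standard facts.
\begin{itemize}
\item[(F1)] \emph{Helmholtz decomposition} \cite{GR}. Since $T$ is simply connected, $L^2(T)^2=\nabla H^1(T)\oplus J\nabla H^1_0(T)$, an orthogonal sum. Applying $J$ gives $L^2(T)^2=\nabla H^1_0(T)\oplus J\nabla H^1(T)$. In particular $(\nabla u,J\nabla g)=0$ for $u\in H^1_0(T)$ and $g\in H^1(T)$.
\item[(F2)] Polynomials are dense in $H^1(T)$.
\item[(F3)] For $k\in\mathbb N_0^3$, with $\lambda^k=\prod_i\lambda_i^{k_i}$, $k!=\prod_ik_i!$ and $|k|=\sum_ik_i$, one has $\int_T\lambda^k\,dx=2|T|\,k!/(|k|+2)!$.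
\end{itemize}

\section{The dual extension problem and the case $p=1$}\label{sec:dual}

In \eqref{eq:def} the function $f$ has free boundary values. Duality trades it for a function with zero boundary values, for which the bubbles $bP_n$ are available. Let $p\ge1$ and
\[
W_p=P_p^2\ominus J\nabla P_{p+1},\qquad F(q)=\min\{\|\nabla u\|^2:\ u\in H^1_0(T),\ \Pi_p\nabla u=q\}\quad(q\in W_p).
\]
By (F1), $\Pi_p\nabla u\in W_p$ for every $u\in H^1_0(T)$: it is orthogonal to $J\nabla P_{p+1}\subset P_p^2$ because $\nabla u$ is.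

\begin{proposition}\label{prop:dual}
For $p\ge1$ the minimum defining $F(q)$ exists for each $q\in W_p$, and
\[
C_p(T)^2=\max_{0\ne q\in W_p}\frac{F(q)}{\|q\|^2}<\infty .
\]
\end{proposition}

\begin{proof}
Let $Y=\nabla H^1(T)$, $X=J\nabla H^1_0(T)$, $W=JW_p=P_p^2\ominus\nabla P_{p+1}$, and let $\Pi_Y,\Pi_X,\Pi_W$ be the orthogonal projections; $\Pi_X=1-\Pi_Y$ by (F1). Replacing $f$ by $f-Gf$ changes neither side of \eqref{eq:def}, so we may assume that $g=\nabla f$ is orthogonal to $\nabla P_{p+1}$. Then $\Pi_pg=\Pi_Wg$, the left side of \eqref{eq:def} is $\|g\|$, and $\|(1-\Pi_p)g\|^2=\|g\|^2-\|\Pi_Wg\|^2$. Hence $C_p(T)^{-2}=1-\sup\|\Pi_Wg\|^2/\|g\|^2$ over $0\ne g\in Y\ominus\nabla P_{p+1}$. Adding to $g$ an element of $\nabla P_{p+1}$ keeps $\Pi_Wg$ and increases $\|g\|$, so the supremum may be taken over $Y$. It equals $\|\Pi_W\Pi_Y\|^2=\|\Pi_Y\Pi_W\|^2$, the two operators being adjoint. Therefore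
\[
C_p(T)^{-2}=1-\max_{0\ne w\in W}\frac{\|\Pi_Yw\|^2}{\|w\|^2}=\min_{0\ne w\in W}\frac{\|Sw\|^2}{\|w\|^2},\qquad S=\Pi_X|_W\colon W\to X .
\]
The map $S$ is injective: if $Sw=0$, then $w=\nabla f\in P_p^2$, so $f\in P_{p+1}$ and $w\in W\cap\nabla P_{p+1}=\{0\}$. Thus $S^*S$ is positive definite on the finite-dimensional space $W$, and $C_p(T)^2$ is the largest eigenvalue of $(S^*S)^{-1}$.

For $\psi\in X$ we have $S^*\psi=\Pi_W\psi=\Pi_p\psi$, because $\psi\perp\nabla P_{p+1}$. Given $w\in W$, the field $\psi_0=S(S^*S)^{-1}w$ solves $S^*\psi=w$. Every other solution differs from $\psi_0$ by an element of $\ker S^*$, which is orthogonal to the range of $S$. So $\psi_0$ has minimal norm, and $\|\psi_0\|^2=((S^*S)^{-1}w,w)$. Write $\psi=J\nabla u$ and $w=Jq$. Then $S^*\psi=w$ reads $\Pi_p\nabla u=q$, and so $F(q)=((S^*S)^{-1}Jq,Jq)$.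
\end{proof}

The space $W_p$ is parametrized by bubbles.

\begin{lemma}\label{lem:param}
Let $p\ge1$. For $u\in H^1_0(T)$, $\Pi_p\nabla u=0$ if and only if $u\perp P_{p-1}$. The map $f\mapsto\Pi_p\nabla(bf)$ is a bijection from $P_{p-1}$ onto $W_p$.
\end{lemma}

\begin{proof}
For $\varphi\in P_p^2$ we have $(\nabla u,\varphi)=-(u,\operatorname{div}\varphi)$, and $\operatorname{div}P_p^2=P_{p-1}$; this is the first claim. If $f\in P_{p-1}$ and $\Pi_p\nabla(bf)=0$, then $\int_Tbf^2=0$, so $f=0$. Finally $\dim W_p=(p+1)(p+2)-\big(\tfrac{(p+2)(p+3)}2-1\big)=\tfrac{p(p+1)}2=\dim P_{p-1}$.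
\end{proof}

For $p=1$ everything can be computed by hand.

\begin{proof}[Proof of Proposition~\ref{prop:p1}]
By Lemma~\ref{lem:param}, $W_1$ is spanned by $q=\Pi_1\nabla b$, and $u=b$ is admissible for $F(q)$. So $C_1(T)^2=F(q)/\|q\|^2\le\|\nabla b\|^2/\|q\|^2$. We compute both norms through tangential components. We have $t_k\cdot\nabla b=\lambda_k(\lambda_i-\lambda_j)$, and (F3) gives
\[
\int_T\lambda_k^2(\lambda_i-\lambda_j)^2=\frac{|T|}{90},\qquad\int_T\lambda_k(\lambda_i-\lambda_j)^2=\frac{|T|}{30},\qquad\int_T(\lambda_i-\lambda_j)^2=\frac{|T|}6 .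
\]
The function $\lambda_k(\lambda_i-\lambda_j)$ changes sign under the measure-preserving exchange of $\lambda_i$ and $\lambda_j$. Its projection onto $P_1$ does so too, hence is a multiple of $\lambda_i-\lambda_j$, namely $t_k\cdot q=\frac15(\lambda_i-\lambda_j)$, with squared norm $|T|/150$. Lemma~\ref{lem:cot} gives $\|\nabla b\|^2=\frac{|T|}{90}\sum_kw_k$ and $\|q\|^2=\frac{|T|}{150}\sum_kw_k$, and the ratio is $5/3$.

By \eqref{eq:gradlambda}, $\Delta b=2\sum_k\lambda_k\nabla\lambda_i\cdot\nabla\lambda_j=-2\sum_kw_k\lambda_k$. On the equilateral triangle the $w_k$ agree and $\Delta b$ is constant. If $u$ is admissible for $F(q)$, then $\int_T(u-b)=0$ by Lemma~\ref{lem:param}, so $(\nabla(u-b),\nabla b)=-(u-b,\Delta b)=0$ and $\|\nabla u\|^2\ge\|\nabla b\|^2$. Thus $F(q)=\|\nabla b\|^2=\frac53\|q\|^2$.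
\end{proof}

Two features of this computation persist for all $p$. First, $\nabla b$ has components in only two of the spaces $Q_m^2$, namely $Q_1^2$ and $Q_2^2$. Second, the squared norms of these components have the ratio $(\frac1{90}-\frac1{150}):\frac1{150}=2:3$ along each edge vector, so that the shape of $T$ drops out. What changes for $p\ge2$ is that the analogous naive extension is not good enough: in $\Pi_p\nabla(bf)$ the contributions of different degrees of $f$ may cancel, while the part of $\nabla(bf)$ of degree $p+1$ stays large. Both cancellation below degree $p$ and optimization above it must be tracked.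

\section{The chain of bubbles}\label{sec:chain}

We decompose polynomials so that the two-component structure of $\nabla b$ holds in every degree. For $n\ge0$ let
\[
V_n=\Big\{f\in P_n:\ \int_Tbfg\,dx=0\ \text{ for all }g\in P_{n-1}\Big\},\qquad\langle f,g\rangle=\int_Tbfg\,dx,
\]
and $V_{-1}=\{0\}$. Then $P_n=V_0\oplus\dots\oplus V_n$, orthogonally for $\langle\cdot,\cdot\rangle$. For $f\in V_n$ the field $\nabla(bf)$ has degree at most $n+2$, and it is orthogonal to $P_n^2$ by Lemma~\ref{lem:param} (for $n=0$, because $\int_T\nabla(bf)=0$). So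
\[
\nabla(bf)=\alpha_nf+\beta_nf,\qquad\alpha_nf\in Q_{n+1}^2,\quad\beta_nf\in Q_{n+2}^2 .
\]
Put $\beta_{-1}=0$ and, with adjoints for $\langle\cdot,\cdot\rangle$ and $(\cdot,\cdot)$,
\[
A_n=\alpha_n^*\alpha_n,\quad B_n=\beta_n^*\beta_n\ \text{ on }V_n,\qquad\Gamma_n=\alpha_n^*\beta_{n-1}\colon V_{n-1}\to V_n .
\]
For a symmetric operator $Z$ we write $Z(f)=\langle Zf,f\rangle$; $Z\le Z'$ means that $Z'-Z$ is positive semidefinite, and $Z<Z'$ that it is positive definite. Since $\alpha_nf=\Pi_{n+1}\nabla(bf)$, Lemma~\ref{lem:param} shows that $\alpha_n$ is injective, so $A_n>0$.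

The ratio $2:3$ found above comes from the fact that the norm of an element of $Q_m$ can be read off any one edge.

\begin{lemma}\label{lem:trace}
For $u\in Q_m$ and every edge $E_k$, $(m+1)\|u\|^2=|T|\int_{E_k}u^2\,ds$.
\end{lemma}

\begin{proof}
By Euler's identity $(x-v_k)\cdot\nabla u-mu\in P_{m-1}$, which is orthogonal to $u$. Hence
\[
\int_T\operatorname{div}\big((x-v_k)u^2\big)=2\|u\|^2+2\big(u,(x-v_k)\cdot\nabla u\big)=(2m+2)\|u\|^2 .
\]
With $\nu$ the outer normal, $(x-v_k)\cdot\nu$ vanishes on the two edges through $v_k$ and equals the height of $T$ over $E_k$ on $E_k$. Height times $|E_k|$ is $2|T|$, so the boundary integral is $2|T|\int_{E_k}u^2\,ds$.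
\end{proof}

\begin{lemma}\label{lem:ratio}
For every triangle, $B_n=\rho_nA_n$ with $\rho_n=\dfrac{n+2}{n+3}$. In particular $B_n>0$.
\end{lemma}

\begin{proof}
Let $f\in V_n$. Since $bf=0$ on $E_k$, we have $t_k\cdot\alpha_nf=-t_k\cdot\beta_nf$ there. These functions lie in $Q_{n+1}$ and $Q_{n+2}$, so Lemma~\ref{lem:trace} gives $(n+2)\|t_k\cdot\alpha_nf\|^2=(n+3)\|t_k\cdot\beta_nf\|^2$. Multiply by $w_k$, whatever its sign, sum over $k$ and use Lemma~\ref{lem:cot}.
\end{proof}

For $f_n\in V_n$, the $Q_m^2$-component of $\nabla(b\sum_nf_n)$ is $\alpha_{m-1}f_{m-1}+\beta_{m-2}f_{m-2}$ for $m\ge1$, and zero for $m=0$; see Figure~\ref{fig:chain}. Fix $f_N\in V_N$. The least energy in the degrees up to $N+1$, and in the degrees from $N+2$ to $M+1$ for $M\ge N$, is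
\begin{align*}
L_N(f_N)&=\min_{f_0,\dots,f_{N-1}}\ \sum_{m=1}^{N+1}\|\alpha_{m-1}f_{m-1}+\beta_{m-2}f_{m-2}\|^2,\\
R_N^M(f_N)&=\min_{f_{N+1},\dots,f_M}\ \sum_{m=N+2}^{M+1}\|\alpha_{m-1}f_{m-1}+\beta_{m-2}f_{m-2}\|^2,
\end{align*}
with $R^M_M=0$. We call $L_N$ the head and $R_N^M$ the truncated tail. Both are nonnegative.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\node (q0) at (0,0) {$Q_{N}^2$};
\node (q1) at (2.4,0) {$Q_{N+1}^2$};
\node (q2) at (4.8,0) {$Q_{N+2}^2$};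
\node (q3) at (7.2,0) {$Q_{N+3}^2$};
\node (f0) at (1.2,1.5) {$f_{N-1}$};
\node (f1) at (3.6,1.5) {$f_{N}$};
\node (f2) at (6,1.5) {$f_{N+1}$};
\node at (-1,0.75) {$\cdots$};
\node at (8.2,0.75) {$\cdots$};
\draw[->] (f0) -- node[left] {$\alpha$} (q0);
\draw[->] (f0) -- node[right] {$\beta$} (q1);
\draw[->] (f1) -- node[left] {$\alpha$} (q1);
\draw[->] (f1) -- node[right] {$\beta$} (q2);
\draw[->] (f2) -- node[left] {$\alpha$} (q2);
\draw[->] (f2) -- node[right] {$\beta$} (q3);
\draw[dashed] (3.6,1.1) -- (3.6,-1);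
\node at (1.2,-0.8) {head: degree $\le p$};
\node at (6,-0.8) {tail: degree $>p$};
\end{tikzpicture}
\caption{The gradient of $bf_n$, $f_n\in V_n$, has components only in $Q_{n+1}^2$ and $Q_{n+2}^2$, so each $Q_m^2$ receives contributions from $f_{m-1}$ and $f_{m-2}$. The cut at degree $p=N+1$ separates the chain into two parts that share only the variable $f_N$.}
\label{fig:chain}
\end{figure}

Recall that for $Z>0$, $\min_g\,[Z(g)+2\langle g,h\rangle]=-\langle Z^{-1}h,h\rangle$. Since $\|\alpha_nf+\beta_{n-1}g\|^2=A_n(f)+2\langle f,\Gamma_ng\rangle+B_{n-1}(g)$, eliminating one variable at a time shows that $L_n$ and $R_n^M$ are quadratic forms with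
\begin{equation}\label{eq:rec}
\begin{aligned}
L_0&=A_0,&L_n&=A_n-\Gamma_n(L_{n-1}+B_{n-1})^{-1}\Gamma_n^*,\\
R^M_M&=0,&R^M_{n-1}&=B_{n-1}-\Gamma_n^*(R^M_n+A_n)^{-1}\Gamma_n\quad(1\le n\le M).
\end{aligned}
\end{equation}
Increasing $M$ adds a nonnegative term, so $R^M_N$ is nondecreasing in $M$; the choice $f_{N+1}=\dots=f_M=0$ gives $R^M_N\le B_N$. Hence the tail $R_N=\lim_{M\to\infty}R^M_N$ exists as a symmetric operator on $V_N$.

\begin{proposition}\label{prop:formula}
Let $T$ be any triangle, $p\ge1$, $N=p-1$. If $q=\Pi_p\nabla(bf)$ with $f=\sum_{n\le N}f_n$, $f_n\in V_n$, then $F(q)=\|q\|^2+R_N(f_N)$. Moreover $L_N>0$ and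
\[
C_p(T)^2=1+\max_{0\ne f_N\in V_N}\frac{R_N(f_N)}{L_N(f_N)} .
\]
\end{proposition}

\begin{proof}
\emph{Upper bound for $F$.} For $M\ge N$ choose $f_{N+1},\dots,f_M$ optimal in $R^M_N(f_N)$ and let $q_M=\Pi_{M+1}\nabla(b\sum_{n\le M}f_n)$. Its components of degree $m\le p$ involve only $f_0,\dots,f_N$, so $\Pi_pq_M=q$ and $\|q_M\|^2=\|q\|^2+R^M_N(f_N)\le\|q\|^2+R_N(f_N)$. Also $q_M\in W_{M+1}$, that is, $q_M\perp J\nabla P_{M+2}$. A weak limit $q_\infty$ of a subsequence satisfies $\Pi_pq_\infty=q$, $\|q_\infty\|^2\le\|q\|^2+R_N(f_N)$, and $q_\infty\perp J\nabla g$ for every polynomial $g$. By (F2) $q_\infty\perp J\nabla H^1(T)$, and by (F1) $q_\infty=\nabla u$ with $u\in H^1_0(T)$.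

\emph{Lower bound for $F$.} Let $u\in H^1_0(T)$ with $\Pi_p\nabla u=q$, and $M\ge N$. Then $\Pi_{M+1}\nabla u\in W_{M+1}$, so by Lemma~\ref{lem:param} it equals $\Pi_{M+1}\nabla(b\sum_{n\le M}f_n')$ with $f_n'\in V_n$. Applying $\Pi_p$ gives $\Pi_p\nabla(b\sum_{n\le N}f'_n)=q$, so $f'_n=f_n$ for $n\le N$ by injectivity. Hence $\|\nabla u\|^2\ge\|\Pi_{M+1}\nabla u\|^2\ge\|q\|^2+R^M_N(f_N)$. Let $M\to\infty$.

\emph{The constant.} For fixed $f_N\ne0$, the minimum of $\|q\|^2$ over $f_0,\dots,f_{N-1}$ is $L_N(f_N)$; it is attained at some $q$, which is nonzero by Lemma~\ref{lem:param}. For $f_N=0$ we have $F(q)=\|q\|^2$. Now use Proposition~\ref{prop:dual} and Lemma~\ref{lem:param}.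
\end{proof}

\section{Head against tail: proof of Theorem~\ref{thm:upper}}\label{sec:upper}

By Proposition~\ref{prop:formula} we must show $R_N<L_N$. The head is computed upward from $n=0$ and the tail downward from $n=M$, so the two cannot be compared inside one induction. We need a barrier that $L_n$ stays above and $R_n^M$ stays below. A scalar model shows which one.

\begin{example}\label{ex:scalar}
Let all $V_n$ be one-dimensional, $A_n=B_n=1$ (recall $\rho_n\to1$) and $\Gamma_n=\gamma$ with $|\gamma|<1$. Both recursions \eqref{eq:rec} iterate the nondecreasing map $\xi\mapsto1-\gamma^2/(1+\xi)$ on $[0,\infty)$. Its only fixed point there is $\xi_*$ with $\xi_*^2=1-\gamma^2$. The head starts at $1\ge\xi_*$ and decreases to $\xi_*$; the truncated tail starts at $0$ and increases to $\xi_*$. So $R_N\le L_N$ and $R_N/L_N\to1$. The barrier separates the \emph{squares} of head and tail, and its value $1-\gamma^2=\min_\eta(1+2\gamma\eta+\eta^2)$ is the least energy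 in one space $Q_m^2$ when one of its two variables is fixed.
\end{example}

Accordingly, define the Schur complements of a single link: for $f\in V_n$,
\[
\tilde A_n(f)=\min_{g\in V_{n-1}}\|\alpha_nf+\beta_{n-1}g\|^2,\qquad\tilde B_n(f)=\min_{h\in V_{n+1}}\|\beta_nf+\alpha_{n+1}h\|^2 ,
\]
that is, $\tilde A_0=A_0$, $\tilde A_n=A_n-\Gamma_nB_{n-1}^{-1}\Gamma_n^*$ and $\tilde B_n=B_n-\Gamma_{n+1}^*A_{n+1}^{-1}\Gamma_{n+1}$. Both are nonnegative. The operator form of the fixed-point computation is an exact identity.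

\begin{lemma}\label{lem:transfer}
Let $U,U'$ be finite-dimensional Euclidean spaces, $A>0$ on $U$, $B>0$ and $X\ge0$ on $U'$, and $\Gamma\colon U'\to U$ linear. Put $K=(X+B)^{-1}$ and $Y=A-\Gamma K\Gamma^*$. Then
\[
YA^{-1}Y-\big(A-\Gamma B^{-1}\Gamma^*\big)=\Gamma K\Big[XB^{-1}X-\big(B-\Gamma^*A^{-1}\Gamma\big)\Big]K\Gamma^* .
\]
\end{lemma}

\begin{proof}
Expanding, $YA^{-1}Y=A-2\Gamma K\Gamma^*+\Gamma K\Gamma^*A^{-1}\Gamma K\Gamma^*$. So the left side is $\Gamma K[K^{-1}B^{-1}K^{-1}-2K^{-1}+\Gamma^*A^{-1}\Gamma]K\Gamma^*$, and $K^{-1}B^{-1}K^{-1}-2K^{-1}=(XB^{-1}X+2X+B)-2X-2B=XB^{-1}X-B$.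
\end{proof}

Apply the lemma to the two recursions \eqref{eq:rec}, the second time with $A_n$ and $B_{n-1}$ exchanged and $\Gamma=\Gamma_n^*$. With $K_n=(L_{n-1}+B_{n-1})^{-1}$ and $K'_n=(R^M_n+A_n)^{-1}$,
\begin{align}
L_nA_n^{-1}L_n-\tilde A_n&=\Gamma_nK_n\big[L_{n-1}B_{n-1}^{-1}L_{n-1}-\tilde B_{n-1}\big]K_n\Gamma_n^*,\label{eq:I}\\
R^M_{n-1}B_{n-1}^{-1}R^M_{n-1}-\tilde B_{n-1}&=\Gamma_n^*K'_n\big[R^M_nA_n^{-1}R^M_n-\tilde A_n\big]K'_n\Gamma_n .\label{eq:II}
\end{align}
These identities carry a sign across the space $Q_{n+1}^2$, but they exchange the pair $(A,\tilde A)$ for the pair $(B,\tilde B)$. To iterate, we must pass from one pair to the other at the same index $n$. Lemma~\ref{lem:ratio} gives $B_n^{-1}=\rho_n^{-1}A_n^{-1}$, so what is needed, for both inductions, is the following inequality.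

\begin{lemma}[One link]\label{lem:key}
If $T$ is non-obtuse, then $\tilde B_n\le\rho_n^{-1}\tilde A_n$ for all $n\ge0$.
\end{lemma}

The proof is given in Section~\ref{sec:key}. We also need to pass from squares to operators; this is the operator monotonicity of the square root (L\"owner--Heinz), in a strict form.

\begin{lemma}\label{lem:sqrt}
If $X,Y\ge0$ are symmetric on a finite-dimensional space and $X^2<Y^2$, then $X<Y$.
\end{lemma}

\begin{proof}
Let $(Y-X)e=\mu e$ with $e\ne0$. From $2(Y^2-X^2)=(Y-X)(Y+X)+(Y+X)(Y-X)$ we get $0<(Y^2-X^2)(e)=\mu\,(Y+X)(e)$. Since $(Y+X)(e)\ge0$, we have $\mu>0$.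
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
We have $C_0(T)=1$. Let $p\ge1$ and $N=p-1$.

\emph{Tail: $R^M_nB_n^{-1}R^M_n\le\tilde B_n$ for $n\le M$.} For $n=M$ the left side is $0$. If the claim holds for some $n\ge1$, then Lemmas~\ref{lem:ratio} and~\ref{lem:key} give $R^M_nA_n^{-1}R^M_n=\rho_nR^M_nB_n^{-1}R^M_n\le\rho_n\tilde B_n\le\tilde A_n$, and \eqref{eq:II} gives the claim for $n-1$. Letting $M\to\infty$ we obtain $R_NB_N^{-1}R_N\le\tilde B_N$.

\emph{Head: $\Delta_n:=L_nB_n^{-1}L_n-\tilde B_n>0$ for all $n$.} By Lemma~\ref{lem:ratio},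
\begin{equation}\label{eq:Delta}
\Delta_n=\rho_n^{-1}\big(L_nA_n^{-1}L_n-\tilde A_n\big)+\big(\rho_n^{-1}\tilde A_n-\tilde B_n\big),
\end{equation}
and the second bracket is nonnegative by Lemma~\ref{lem:key}. Let $0\ne f\in V_n$ with $\tilde A_n(f)=A_n(f)$. Since $\tilde B_n\le B_n=\rho_nA_n$, the second bracket at $f$ is at least $(\rho_n^{-1}-\rho_n)A_n(f)>0$. For $n=0$ this applies to every $f\ne0$, and the first bracket vanishes; so $\Delta_0>0$. Let $n\ge1$, $\Delta_{n-1}>0$ and $0\ne f\in V_n$. By \eqref{eq:I} the first bracket at $f$ equals $\Delta_{n-1}(K_n\Gamma_n^*f)\ge0$. If $\Gamma_n^*f\ne0$, it is positive. If $\Gamma_n^*f=0$, then $\tilde A_n(f)=A_n(f)$ and the second bracket is positive. So $\Delta_n>0$.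

\emph{Conclusion.} We have $R_NB_N^{-1}R_N\le\tilde B_N<L_NB_N^{-1}L_N$. With $X=B_N^{-1/2}R_NB_N^{-1/2}$ and $Y=B_N^{-1/2}L_NB_N^{-1/2}$ this says $X^2<Y^2$. Lemma~\ref{lem:sqrt} gives $X<Y$, hence $R_N<L_N$. The maximum in Proposition~\ref{prop:formula} is attained and is less than $1$, so $C_p(T)^2<2$.
\end{proof}

The strict inequality comes from $\rho_n<1$: the gap $\rho_n^{-1}-\rho_n$ enters where the head begins and is carried upward by \eqref{eq:I}.

\section{The one-link inequality}\label{sec:key}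

We prove Lemma~\ref{lem:key}. The bound $\tilde B_n\le B_n=\rho_nA_n$ settles $n=0$, but for $n\ge1$ we need a lower bound for $\tilde A_n(f)$, the squared distance from $\alpha_nf$ to $\beta_{n-1}V_{n-1}$. Such a bound comes from a test field in $Q_{n+1}^2$ that is orthogonal to $\beta_{n-1}V_{n-1}$, pairs well with $\alpha_nf$, and has small norm. Rotated gradients $J\nabla H$ are orthogonal to all $\nabla(bg)$. We therefore look for a polynomial $H$ whose gradient, like that of $bf$, has components only in $Q_{n+1}^2$ and $Q_{n+2}^2$, the upper one prescribed; the lower one, rotated, is the test field.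

Let $f\in V_n$, let $h\in V_{n+1}$ be a minimizer in $\tilde B_n(f)$, and $\psi=\beta_nf+\alpha_{n+1}h\in Q_{n+2}^2$. Then $\psi\perp\alpha_{n+1}V_{n+1}$ and $\tilde B_n(f)=\|\psi\|^2=(\beta_nf,\psi)$.

\medskip\noindent\emph{Step 1: $\operatorname{div}\psi\in P_n$.} For $g\in V_{n+1}$, $\langle\operatorname{div}\psi,g\rangle=-(\psi,\nabla(bg))=-(\psi,\alpha_{n+1}g)=0$, because $\beta_{n+1}g\in Q_{n+3}^2$. So $\operatorname{div}\psi\in P_{n+1}=P_n\oplus V_{n+1}$ has no $V_{n+1}$-component.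

\medskip\noindent\emph{Step 2: there is $H\in P_{n+3}$ with $\nabla H\perp P_n^2$ and $\pi_{n+2}J\nabla H=\psi$.} By Step~1 the homogeneous part $(\psi_1,\psi_2)$ of degree $n+2$ of $\psi$ is divergence free. Put $H_0=(x_1\psi_2-x_2\psi_1)/(n+3)$. Using $\partial_1\psi_1=-\partial_2\psi_2$ and Euler's identity, $(n+3)\partial_1H_0=\psi_2+x\cdot\nabla\psi_2=(n+3)\psi_2$ and $(n+3)\partial_2H_0=-\psi_1-x\cdot\nabla\psi_1=-(n+3)\psi_1$; so $J\nabla H_0=(\psi_1,\psi_2)$. We correct $H_0$ by $H_1\in P_{n+2}$ with $\Pi_n\nabla H_1=-\Pi_n\nabla H_0$. Such an $H_1$ exists if $(\nabla H_0,\varphi)=0$ for every $\varphi\in P_n^2$ that is orthogonal to $\nabla P_{n+2}$. Let $\varphi$ be such a field. Testing with $b\operatorname{div}\varphi\in P_{n+2}$ gives $\int_Tb(\operatorname{div}\varphi)^2=0$, so $\operatorname{div}\varphi=0$. Then $\oint_{\partial T}\chi\,\varphi\cdot\nu=0$ for all $\chi\in P_{n+2}$. The choice $\chi=\lambda_i\lambda_j(\varphi\cdot\nu_k)$, with $\nu_k$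 the outer normal of $E_k$, vanishes on $E_i$ and $E_j$ and gives $\varphi\cdot\nu=0$ on $E_k$, for each $k$. Integration by parts now yields $(\nabla H_0,\varphi)=0$. Put $H=H_0+H_1$. Since $J\nabla H-\psi\in P_{n+1}^2$, we get $\pi_{n+2}J\nabla H=\psi$. Thus
\[
\nabla H=\eta_1+\eta_2,\qquad\eta_1\in Q_{n+1}^2,\quad\eta_2\in Q_{n+2}^2,\quad J\eta_2=\psi .
\]

\medskip\noindent\emph{Step 3: $J\eta_1$ is a test field.} By (F1), $(\nabla u,J\eta_1)=-(\nabla u,J\eta_2)$ for $u\in H^1_0(T)$. Taking $u=bf$ and comparing degrees,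
\[
\|\psi\|^2=(\beta_nf,J\eta_2)=(\nabla(bf),J\eta_2)=-(\nabla(bf),J\eta_1)=-(\alpha_nf,J\eta_1).
\]
Taking $u=bg$ with $g\in V_{n-1}$, whose gradient lies in $Q_n^2\oplus Q_{n+1}^2$, we get $(\beta_{n-1}g,J\eta_1)=(\nabla(bg),J\eta_1)=-(\nabla(bg),J\eta_2)=0$. Hence $\|\psi\|^2=-(\alpha_nf+\beta_{n-1}g,J\eta_1)$ for all $g\in V_{n-1}$, and the Cauchy--Schwarz inequality with the optimal $g$ gives
\begin{equation}\label{eq:test}
\|\psi\|^4\le\tilde A_n(f)\,\|\eta_1\|^2 .
\end{equation}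
This holds for every $H$ as in Step~2. It remains to find one with $\|\eta_1\|^2\le\rho_n^{-1}\|\psi\|^2$; then \eqref{eq:test} gives $\tilde B_n(f)=\|\psi\|^2\le\rho_n^{-1}\tilde A_n(f)$.

\medskip\noindent\emph{Step 4: the edge identity.} We repeat the proof of Lemma~\ref{lem:ratio}, but now $H$ need not vanish on $\partial T$. Let $d_k=t_k\cdot\nabla H|_{E_k}=\frac d{ds}H|_{E_k}$ and $\varphi_k=t_k\cdot\eta_1|_{E_k}$, so that $t_k\cdot\eta_2=d_k-\varphi_k$ on $E_k$. Lemmas~\ref{lem:trace} and~\ref{lem:cot} give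
\begin{equation}\label{eq:edge}
(n+3)\|\eta_2\|^2-(n+2)\|\eta_1\|^2=|T|\sum_kw_k\int_{E_k}\big(d_k^2-2d_k\varphi_k\big)\,ds .
\end{equation}
The mixed term has no sign. We show that it depends only on vertex values, and then use the freedom in $H$ to remove it.

\medskip\noindent\emph{Step 5: the mixed term.} For $\chi\in P_{n+1}$ we have $J\nabla\chi\in P_n^2$, and $\nabla H\cdot J\nabla\chi=\operatorname{div}\big(\chi\,(\partial_2H,-\partial_1H)\big)$. Since $(\partial_2H,-\partial_1H)\cdot\nu=\nabla H\cdot J\nu$ is the counterclockwise tangential derivative,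
\[
0=(\nabla H,J\nabla\chi)=\sum_k\int_{E_k}\chi\,d_k\,ds\qquad(\chi\in P_{n+1}).
\]
(i) The choice $\chi=\lambda_i\lambda_j\,\kappa(\lambda_j)$ gives $\int_{E_k}s(1-s)\kappa(s)\,d_k\,ds=0$ for every polynomial $\kappa$ of degree at most $n-1$.
(ii) Let $m_l=\int_{E_l}H\,ds$. Integration by parts on $E_k$ gives $\int_{E_k}s\,d_k\,ds=H(v_j)-m_k$ and $\int_{E_k}(1-s)d_k\,ds=m_k-H(v_i)$. The function $\chi=\lambda_i$ equals $s$ on $E_j$, which ends at $v_i$, equals $1-s$ on $E_k$, and vanishes on $E_i$. So $(H(v_i)-m_j)+(m_k-H(v_i))=0$, and the three means agree. After subtracting a constant from $H$ they are zero.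

The polynomial $\varphi_k$ has degree at most $n+1$ in $s$, so $\varphi_k-(1-s)\varphi_k(0)-s\varphi_k(1)$ has the form $s(1-s)\kappa(s)$ of (i). Therefore $\int_{E_k}d_k\varphi_k\,ds=H(v_j)\,t_k\cdot\eta_1(v_j)-H(v_i)\,t_k\cdot\eta_1(v_i)$. The vertex $v_i$ is the start of $E_k$ and the end of $E_j$. Collecting terms by vertices and using \eqref{eq:gradlambda},
\begin{equation}\label{eq:mixed}
\sum_kw_k\int_{E_k}d_k\varphi_k\,ds=\sum_iH(v_i)\,(w_jt_j-w_kt_k)\cdot\eta_1(v_i)=\sum_iH(v_i)\,\nabla\lambda_i\cdot\eta_1(v_i).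
\end{equation}

\medskip\noindent\emph{Step 6: normalization.} We may add to $H$ any polynomial whose gradient lies in $Q_{n+1}^2$: this keeps $\nabla H\perp P_n^2$ and $\eta_2$. We need three such polynomials that detect the numbers $\nabla\lambda_i\cdot\eta_1(v_i)$. Let $m=n+1$, and let $\ell$ be a polynomial of degree $m$ on $[0,1]$ that is orthogonal to all polynomials of lower degree for the weight $1-\xi$. The zeros of an orthogonal polynomial lie in the open interval, so $\ell(1)\ne0$. For $u\in P_m$ let $U(\xi)=\int_0^1u\big(\xi v_i+(1-\xi)((1-s)v_j+sv_k)\big)\,ds$ be the mean of $u$ over the segment $\{\lambda_i=\xi\}$. It is a polynomial with $\deg U\le\deg u$ and $U(1)=u(v_i)$, and for every polynomial $\kappa$ of one variable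
\[
(u,\kappa(\lambda_i))=2|T|\int_0^1(1-\xi)\,U(\xi)\kappa(\xi)\,d\xi .
\]
With $\kappa=\ell$ and $u\in P_{m-1}$ this shows $\ell(\lambda_i)\in Q_m$. With $u\in Q_m$ and $\deg\kappa<m$ it shows that $U$ is a multiple of $\ell$, namely $U=u(v_i)\ell/\ell(1)$. So on $Q_m$ the functional $u\mapsto(u,\ell(\lambda_i))$ is a nonzero multiple of $u\mapsto u(v_i)$. Let $\Lambda'=\ell$. Then $\Lambda(\lambda_i)\in P_{n+2}$ has gradient $\ell(\lambda_i)\nabla\lambda_i\in Q_{n+1}^2$. Subtract from $H$ the combination of $\Lambda(\lambda_1),\Lambda(\lambda_2),\Lambda(\lambda_3)$ whose gradient is the orthogonal projection of $\eta_1$ onto the span of these three fields. For the new $H$, to which Steps 3--5 apply, $(\nabla\lambda_i\cdot\eta_1,\ell(\lambda_i))=0$, that is, $\nabla\lambda_i\cdot\eta_1(v_i)=0$ for $i=1,2,3$. The sum \eqref{eq:mixed} vanishes.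

\medskip\noindent\emph{Step 7: the angle condition.} Now \eqref{eq:edge} reads
\[
(n+3)\|\psi\|^2-(n+2)\|\eta_1\|^2=|T|\sum_kw_k\int_{E_k}d_k^2\,ds ,
\]
and the right side is nonnegative because all $w_k\ge0$. So $\|\eta_1\|^2\le\rho_n^{-1}\|\psi\|^2$, and Lemma~\ref{lem:key} follows from \eqref{eq:test}. \hfill$\square$

\begin{remark}
Steps 1--6 hold for every triangle. If the angle at $v_k$ is obtuse, then $w_k<0$, the edge $E_k$ contributes with the wrong sign in Step~7, and the argument gives no bound for $\|\eta_1\|$.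
\end{remark}

\section{Sharpness: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

Let $T$ be any triangle. The orientation of the vertices plays no role in this section. All spaces are complexified, $\mathbb E[g]=|T|^{-1}\int_Tg\,dx$, and $\|g\|^2=\mathbb E[|g|^2]$; the normalization does not affect ratios of squared norms. We write $\Pi_p$ also for the scalar projection onto $P_p$.

\subsection{A lower bound through complex derivatives}

A lower bound for $F(q)$ must hold for all admissible $u$. It comes from the fact that, for functions in $H^1_0(T)$, one complex derivative already carries the full energy. Put $2\bar\partial=\partial_1+\mathrm i\partial_2$ and $2\partial=\partial_1-\mathrm i\partial_2$.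

\begin{lemma}\label{lem:lower}
Let $p\ge1$, $v\in H^1_0(T;\mathbb C)$, $q_+=\Pi_p2\bar\partial v$, $q_-=\Pi_p2\partial v$, and $q_+\ne0$. Then
\[
C_p(T)^2\ge\frac{2\|q_+\|^2}{\|q_+\|^2+\|q_-\|^2} .
\]
\end{lemma}

\begin{proof}
For $u\in H_0^1(T;\mathbb C)$, $|2\bar\partial u|^2=|\nabla u|^2+\mathrm i(\partial_2u\,\partial_1\bar u-\partial_1u\,\partial_2\bar u)$, and the bracket is $\nabla u\cdot J\nabla\bar u$, whose integral vanishes by (F1). So $\|\nabla u\|=\|2\bar\partial u\|$. Let $q=(q_1,q_2)=\Pi_p\nabla v$. Then $q_\pm=q_1\pm\mathrm iq_2$ and $\|q\|^2=\frac12(\|q_+\|^2+\|q_-\|^2)$. The real and imaginary parts of $q$ lie in $W_p$. Proposition~\ref{prop:dual}, applied to each, gives $u\in H^1_0(T;\mathbb C)$ with $\Pi_p\nabla u=q$ and $\|\nabla u\|^2\le C_p(T)^2\|q\|^2$. On the other hand $\|\nabla u\|^2\ge\|\Pi_p2\bar\partial u\|^2=\|q_+\|^2$.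
\end{proof}

For real $v$ we have $q_-=\overline{q_+}$ and the bound is $1$. It approaches $2$ when $\partial v$ is almost orthogonal to $P_p$ while $\bar\partial v$ is not.

We build such $v$ in barycentric coordinates, independently of the shape of $T$. For $\gamma\in\mathbb C^3$ with $\sum_i\gamma_i=0$ let $D_\gamma=\sum_i\gamma_i\partial_{\lambda_i}$, applied to any expression of a polynomial in $\lambda_1,\lambda_2,\lambda_3$. This is the derivative along the complex vector $\sum_i\gamma_iv_i$, which maps $\lambda_i$ to $\gamma_i$. So these operators are well defined and commute, $\overline{D_\gamma g}=D_{\bar\gamma}\bar g$, and $\mathbb E[(D_\gamma u)g]=-\mathbb E[uD_\gamma g]$ if $u=0$ on $\partial T$. Let $\zeta=e^{2\pi\mathrm i/3}$ and $c=(1,\zeta,\zeta^2)$, so that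
\[
\textstyle\sum_ic_i=\sum_ic_i^2=0,\qquad c_1c_2c_3=1,\qquad|c_i|=1,\qquad c_i^2=\bar c_i .
\]
Put $\mathcal D=D_{\bar c}$, $\mathcal D'=D_c$, $z=\sum_ic_i\lambda_i$.

\begin{proposition}\label{prop:modes}
There are $\theta_m\in Q_m$ with $\|\theta_m\|=1$ and $\Phi_n\in bP_n$ such that, as $n\to\infty$,
\[
\|\mathcal D\Phi_n-\theta_{n+2}\|\to0,\qquad\|\mathcal D'\Phi_n+\theta_{n+1}\|\to0 .
\]
\end{proposition}

On the equilateral triangle with vertices $c_1,c_2,c_3\in\mathbb C=\mathbb R^2$, $z$ is the complex coordinate, and $\mathcal Dz=3$, $\mathcal D\bar z=0$ show $\mathcal D=3\partial$, $\mathcal D'=3\bar\partial$. There $v=\Phi_n$ and $p=n+1$ give $q_-\to0$ and $\|q_+\|\to\frac23$. On a general triangle $\partial$ mixes $\mathcal D$ and $\mathcal D'$, and a geometric sum of the $\Phi_n$ makes $q_-$ telescope.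

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By the chain rule $2\partial=D_\gamma$ with $\gamma_i=(\partial_1-\mathrm i\partial_2)\lambda_i$. The vectors $\bar c,c$ span $\{\gamma:\sum_i\gamma_i=0\}$, so $\gamma=\mu\bar c+\mu'c$ with $\mu,\mu'\in\mathbb C$, and
\[
2\partial=\mu\mathcal D+\mu'\mathcal D',\qquad2\bar\partial=\bar\mu'\mathcal D+\bar\mu\mathcal D' .
\]
Since $\partial$ and $\bar\partial$ are linearly independent, $|\mu|^2-|\mu'|^2\ne0$. Relabeling $v_2$ and $v_3$ exchanges $c$ and $\bar c$, hence $\mu$ and $\mu'$; so we may assume $|\mu|>|\mu'|$. Let $r=\mu'/\mu$, fix $N_0\ge1$, and take $v=\sum_{j=0}^{N_0}r^j\Phi_{n-j}$ (with $0^0=1$) and $p=n+1$. Let $o(1)$ denote functions whose norm tends to $0$ as $n\to\infty$. By Proposition~\ref{prop:modes} and $\Pi_p\theta_{n+2}=0$,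
\begin{align*}
q_-&=\sum_{j=1}^{N_0}r^j\mu\,\theta_{n+2-j}-\sum_{j=0}^{N_0}r^j\mu'\theta_{n+1-j}+o(1)\\
&=\sum_{j=0}^{N_0-1}(r\mu-\mu')r^j\theta_{n+1-j}-r^{N_0}\mu'\theta_{n+1-N_0}+o(1)=-r^{N_0}\mu'\theta_{n+1-N_0}+o(1).
\end{align*}
In $q_+=\sum_{j=1}^{N_0}r^j\bar\mu'\theta_{n+2-j}-\sum_{j=0}^{N_0}r^j\bar\mu\,\theta_{n+1-j}+o(1)$ the coefficient of $\theta_{n+1}$ is $r\bar\mu'-\bar\mu$, of modulus $\kappa=(|\mu|^2-|\mu'|^2)/|\mu|>0$. The $\theta_m$ are orthonormal, so $\liminf\|q_+\|\ge\kappa$, while $\|q_-\|\to|\mu'||r|^{N_0}$. Lemma~\ref{lem:lower} gives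
\[
\liminf_{p\to\infty}C_p(T)^2\ge\frac{2\kappa^2}{\kappa^2+|\mu'|^2|r|^{2N_0}} .
\]
Since $|r|<1$, the right side tends to $2$ as $N_0\to\infty$. The statements for non-obtuse $T$ follow from this and Theorem~\ref{thm:upper}.
\end{proof}

\subsection{Explicit functions and their moments}

It remains to prove Proposition~\ref{prop:modes}. With $k\in\mathbb N_0^3$, $\mathbf1=(1,1,1)$ and unit vectors $e_1,e_2,e_3$, let
\[
u_m=\sum_{|k|=m}\frac{c^k\lambda^k}{(k!)^2},\qquad F_n=\sum_{|k|=n}\frac{c^k\lambda^{k+\mathbf1}}{k!\,(k+\mathbf1)!}\in bP_n,\qquad a_m=\sum_{|k|=m}\frac1{(k!)^2} .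
\]
For example $u_1=z$ and $F_0=b$. The factorials are chosen so that, by (F3), each moment factors into three one-variable series of the form exponential times polynomial; the exponentials cancel because $\sum_ic_i=0$.

\begin{lemma}\label{lem:moments}
Let $l\in\mathbb N_0^3$.
\begin{itemize}
\item[(a)] $\mathbb E[u_m\lambda^l]=0$ for $|l|<m$ and $\mathbb E[u_m\lambda^l]=\frac{2c^l}{(2m+2)!}$ for $|l|=m$. Hence $u_m\in Q_m$ and $\|u_m\|^2=\frac{2a_m}{(2m+2)!}$.
\item[(b)] $\mathbb E[F_n\lambda^l]=\frac{2c^l}{(2n+5)!}$ for $|l|=n$, and $\mathbb E[F_n\lambda^l]=\frac{2c^l}{(2n+6)!}\sum_hl_h(l_h+1)\bar c_h$ for $|l|=n+1$.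
\end{itemize}
\end{lemma}

\begin{proof}
For $\iota\in\mathbb N_0$, differentiate $\xi^\iota e^\xi$ and $\xi^{\iota+1}e^\xi$ exactly $\iota$ times, once termwise and once by the Leibniz rule, and divide the second result by $\xi$:
\[
\sum_{\kappa\ge0}\frac{(\kappa+\iota)!}{\kappa!\,\kappa!}\xi^\kappa=e^\xi\big(\xi^\iota+\cdots\big),\qquad\sum_{\kappa\ge0}\frac{(\kappa+1+\iota)!}{\kappa!\,(\kappa+1)!}\xi^\kappa=e^\xi\big(\xi^\iota+\iota(\iota+1)\xi^{\iota-1}+\cdots\big),
\]
where the brackets are polynomials of degree $\iota$. By (F3), $\frac12(m+|l|+2)!\,\mathbb E[u_m\lambda^l]=\sum_{|k|=m}c^k(k+l)!/(k!)^2$. This is the coefficient of $t^m$ in the product over $i$ of the first series with $\iota=l_i$, $\xi=c_it$. The product is a polynomial in $t$ of degree $|l|$ with leading coefficient $c^l$. The monomials $\lambda^l$ with $|l|<m$ span $P_{m-1}$, and $\|u_m\|^2=\sum_{|l|=m}\bar c^{\,l}(l!)^{-2}\mathbb E[u_m\lambda^l]$; this proves (a). In the same way $\frac12(n+|l|+5)!\,\mathbb E[F_n\lambda^l]$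 is the coefficient of $t^n$ in the product of the second series, which is $c^lt^{|l|}+\sum_hl_h(l_h+1)c^l\bar c_h\,t^{|l|-1}+\cdots$.
\end{proof}

Let $\operatorname{Av}_n$ be the average over $|l|=n$ with the probability weights $a_n^{-1}(l!)^{-2}$, and
\[
X_n=\operatorname{Av}_n\frac{(l_1-l_2)^2(l_1+l_2+1)}{(l_1+1)(l_2+1)},\quad Y_n=\operatorname{Av}_n\frac{(l_1-l_2)^2(3l_1+3l_2+5)}{(l_1+1)(l_2+1)},\quad Z_n=\operatorname{Av}_n\sum_i\frac1{l_i+1}.
\]

\begin{lemma}\label{lem:exact}
With $m=n+2$,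
\begin{gather}
\mathbb E[\mathcal DF_n\,\overline{u_{n+2}}]=\frac{m^2a_m-3a_{m-1}}{(2n+6)!}>0,\qquad\mathbb E[\mathcal D'F_n\,\overline{u_{n+1}}]=-\frac{2a_nZ_n}{(2n+5)!},\label{eq:pair}\\
\|\mathcal DF_n\|^2=\|\mathcal D'F_n\|^2=\frac3{2\,(2n+6)!}\big[m^2a_{n+1}X_{n+1}-a_nY_n\big].\label{eq:energy}
\end{gather}
\end{lemma}

\begin{proof}
\emph{Derivatives.} We have $\partial_{\lambda_i}F_n=\sum_{|k|=n}c^k\lambda^{k+\mathbf1-e_i}/\big(k!\,(k+\mathbf1-e_i)!\big)$. Substitute $l=k+\mathbf1-e_i$; then $|l|=m$, $c^k=c^lc_i$ and $1/k!=\prod_{h\ne i}l_h/l!$. Multiply by $\bar c_i$ and sum: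
\begin{equation}\label{eq:DF}
\mathcal DF_n=\sum_{|l|=m}\frac{c^l\lambda^l}{(l!)^2}\,(l_1l_2+l_2l_3+l_3l_1)=\tfrac12\big[m^2u_m-zu_{m-1}\big].
\end{equation}
The last step uses $2(l_1l_2+l_2l_3+l_3l_1)=m^2-\sum_il_i^2$ and $\sum_{|l|=m}l_i^2c^l\lambda^l/(l!)^2=c_i\lambda_iu_{m-1}$. Next, $\partial_{\lambda_i}u_M=c_i\sum_{|l|=M-1}c^l\lambda^l/\big((l!)^2(l_i+1)\big)$, so
\begin{equation}\label{eq:Du}
\mathcal Du_M=\sum_{|l|=M-1}\frac{c^l\lambda^l}{(l!)^2}\sum_i\frac1{l_i+1},\qquad\mathcal D'u_M=\sum_{|l|=M-1}\frac{c^l\lambda^l}{(l!)^2}\sum_i\frac{\bar c_i}{l_i+1}.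
\end{equation}

\emph{Pairings.} By \eqref{eq:DF} and (a), $\mathbb E[\mathcal DF_n\overline{u_m}]=\frac2{(2n+6)!}\sum_{|l|=m}(l_1l_2+l_2l_3+l_3l_1)/(l!)^2>0$, and $\sum_{|l|=m}l_i^2/(l!)^2=a_{m-1}$ gives the stated form. By parts, $\mathbb E[\mathcal D'F_n\overline{u_{n+1}}]=-\mathbb E[F_n\overline{\mathcal Du_{n+1}}]$; insert \eqref{eq:Du} and the first formula in (b).

\emph{Energy.} By parts, $\|\mathcal DF_n\|^2$ and $\|\mathcal D'F_n\|^2$ both equal $-\mathbb E[F_n\,\mathcal D\mathcal D'\overline{F_n}]=-\mathbb E[F_n\overline{\mathcal D'\mathcal DF_n}]$. Since $\mathcal D'z=\sum_ic_i^2=0$, \eqref{eq:DF} gives $\mathcal D'\mathcal DF_n=\frac12[m^2\mathcal D'u_m-z\mathcal D'u_{m-1}]$. By \eqref{eq:Du} and the second formula in (b),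
\begin{align*}
\mathbb E[F_n\overline{\mathcal D'u_m}]&=\frac{2a_{n+1}}{(2n+6)!}\operatorname{Av}_{n+1}\sum_{i,h}c_i\bar c_h\frac{l_h(l_h+1)}{l_i+1},\\
\mathbb E[F_n\overline{z\mathcal D'u_{m-1}}]&=\frac{2a_n}{(2n+6)!}\operatorname{Av}_n\sum_{i,h}c_i\bar c_h\frac{(l_h+1)(3l_h+2)}{l_i+1}.
\end{align*}
In the second line the factor $\bar z=\sum_g\bar c_g\lambda_g$ replaces $l$ by $l'=l+e_g$, and the sum of $l'_h(l'_h+1)$ over $g=1,2,3$ is $2l_h(l_h+1)+(l_h+1)(l_h+2)=(l_h+1)(3l_h+2)$. The weights are invariant under permutations of $l$, $\sum_i|c_i|^2=3$, and $\sum_{i\ne h}c_i\bar c_h=|\sum_ic_i|^2-3=-3$. With $\xi=l_1+1$, $\eta=l_2+1$, the double sums may therefore be replaced under the averages by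
\[
3\Big[\xi-1-\frac{\eta(\eta-1)}{\xi}\Big]\qquad\text{and}\qquad3\Big[3\xi-1-\frac{\eta(3\eta-1)}{\xi}\Big].
\]
Add to each bracket its image under $\xi\leftrightarrow\eta$ and use $\xi^2\eta+\xi\eta^2-\xi^3-\eta^3=-(\xi-\eta)^2(\xi+\eta)$. The sums are $-(\xi-\eta)^2(\xi+\eta-1)/(\xi\eta)$ and $-(\xi-\eta)^2(3\xi+3\eta-1)/(\xi\eta)$. So the averages equal $-\frac32X_{n+1}$ and $-\frac32Y_n$, the two expectations are $-3a_{n+1}X_{n+1}/(2n+6)!$ and $-3a_nY_n/(2n+6)!$, and \eqref{eq:energy} follows.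
\end{proof}

\subsection{Asymptotics}

The weights $(l!)^{-2}$ are proportional to the square of a multinomial distribution, so they concentrate near $l=\frac n3\mathbf1$ with Gaussian fluctuations of order $\sqrt n$.

\begin{lemma}\label{lem:asym}
As $n\to\infty$: $n^2a_{n+1}/a_n\to9$, $X_n\to2$, $Y_n\to6$, $nZ_n\to9$.
\end{lemma}

\begin{proof}
Let $\mathsf p_n(l)=n!/(3^nl!)$, a probability distribution on $|l|=n$, and $S_n=\sum_l\mathsf p_n(l)^2=(n!)^29^{-n}a_n$. The weights of $\operatorname{Av}_n$ are $\mathsf p_n(l)^2/S_n$. Put $\delta_i=l_i-n/3$ and call $l$ central if $\max_i|\delta_i|\le n^{7/12}$.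

For central $l$ use Stirling's formula $\log\iota!=(\iota+\frac12)\log\iota-\iota+\frac12\log2\pi+O(1/\iota)$. Expanding $\log l_i=\log\frac n3+\frac{3\delta_i}n-\frac{9\delta_i^2}{2n^2}+O(|\delta_i|^3n^{-3})$ and using $\sum_i\delta_i=0$, we get $\sum_il_i\log l_i=n\log\frac n3+\frac3{2n}\sum_i\delta_i^2+O(n^{-1/4})$ and $\frac12\sum_i\log l_i=\frac32\log\frac n3+o(1)$. Hence, uniformly,
\[
\mathsf p_n(l)=(1+o(1))\,\frac{3\sqrt3}{2\pi n}\exp\Big(-\frac3{2n}\sum_i\delta_i^2\Big).
\]
Under $\mathsf p_n$ each $l_i$ is binomial with mean $n/3$, and Hoeffding's inequality bounds the probability of $|\delta_i|\ge t$ by $2e^{-2t^2/n}$. So the noncentral $l$ have total $\mathsf p_n$-mass, and hence total $\mathsf p_n^2$-mass, at most $6e^{-2n^{1/6}}$.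

Put $y_i=\delta_i/\sqrt n$ for $i=1,2$ and $\Omega(y)=y_1^2+y_1y_2+y_2^2$, so that $\sum_i\delta_i^2=2n\Omega(y)$ and $\mathsf p_n^2=(1+o(1))\frac{27}{4\pi^2n^2}e^{-6\Omega(y)}$. The points $y$ run through a lattice of cell area $1/n$. Riemann sums give, for $\phi=1$ and $\phi=(y_1-y_2)^2$,
\[
n\sum_l\mathsf p_n(l)^2\phi(y)\to\frac{27}{4\pi^2}\int_{\mathbb R^2}\phi\,e^{-6\Omega}\,dy .
\]
The matrix of $6\Omega$ has determinant $27$, so $\int e^{-6\Omega}dy=\pi/\sqrt{27}$ and $nS_n\to\frac{3\sqrt3}{4\pi}$. Thus $S_{n+1}/S_n\to1$, and $a_{n+1}/a_n=9(n+1)^{-2}S_{n+1}/S_n$ gives the first limit. In the coordinates $y_\pm=y_1\pm y_2$ we have $6\Omega=\frac92y_+^2+\frac32y_-^2$, so $y_-$ has variance $\frac13$ under the density proportional to $e^{-6\Omega}$, and $\frac1n\operatorname{Av}_n(l_1-l_2)^2\to\frac13$.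

The quantities averaged in $X_n,Y_n,nZ_n$ are bounded by a power of $n$, and $S_n^{-1}=O(n)$, so noncentral $l$ contribute $o(1)$. For central $l$, $l_i=\frac n3(1+o(1))$ uniformly, so
\[
\frac{l_1+l_2+1}{(l_1+1)(l_2+1)}\sim\frac6n,\qquad\frac{3l_1+3l_2+5}{(l_1+1)(l_2+1)}\sim\frac{18}n,\qquad\sum_i\frac1{l_i+1}\sim\frac9n .
\]
Therefore $X_n\to\frac63=2$, $Y_n\to\frac{18}3=6$ and $nZ_n\to9$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:modes}]
Let $m=n+2$. Lemma~\ref{lem:asym} gives $m^2a_{n+1}\sim9a_n$, $3a_{m-1}\sim\frac13m^2a_m$ and $m^4a_m\sim81a_n$. By \eqref{eq:energy},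
\[
\|\mathcal DF_n\|^2=\|\mathcal D'F_n\|^2\sim\frac32\cdot\frac{(9\cdot2-6)\,a_n}{(2n+6)!}=\frac{18a_n}{(2n+6)!} .
\]
By \eqref{eq:pair} and Lemma~\ref{lem:moments}(a),
\begin{align*}
\frac{|\mathbb E[\mathcal DF_n\overline{u_{n+2}}]|^2}{\|u_{n+2}\|^2}&\sim\frac{(\frac23m^2a_m)^2}{2a_m\,(2n+6)!}\sim\frac{18a_n}{(2n+6)!},\\
\frac{|\mathbb E[\mathcal D'F_n\overline{u_{n+1}}]|^2}{\|u_{n+1}\|^2}&\sim\frac{(18a_n/n)^2\,(2n+4)!}{((2n+5)!)^2\,2a_{n+1}}\sim\frac{18a_n}{(2n+5)!\,(2n+5)}\sim\frac{18a_n}{(2n+6)!}.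
\end{align*}
Put $\theta_m=u_m/\|u_m\|$ and $\Phi_n=F_n/\|\mathcal DF_n\|$; the denominator is nonzero by \eqref{eq:pair}. Then $\mathcal D\Phi_n$ and $\mathcal D'\Phi_n$ are unit vectors. Their inner products with the unit vectors $\theta_{n+2}$ and $-\theta_{n+1}$ are real and positive by \eqref{eq:pair}, and tend to $1$ by the three relations above. For unit vectors with real inner product $\cos\vartheta$ the squared distance is $2-2\cos\vartheta$, which tends to $0$.
\end{proof}

\begin{thebibliography}{9}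
\bibitem{CGT} Carsten Carstensen, Benedikt Gr\"a{\ss}le, Ngoc Tien Tran, \emph{Adaptive hybrid high-order method for guaranteed lower eigenvalue bounds}, arXiv:2404.01228 (2024).
\bibitem{GR} Girault and Raviart, 1986.
\end{thebibliography}
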